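# Omitting one point of $\mathbf{RP}^2$: complete nonorientable minimal surfaces of finite total curvature

## 1. A first guess: the unoriented normals cover all of $\mathbf{RP}^2$

A nonorientable surface in $\mathbf R^3$ has no continuous unit normal, but it has a normal line at each point, and so a map to $\mathbf{RP}^2$. For a minimal surface this is called the generalized Gauss map. We ask: can a complete nonorientable minimal surface of finite total curvature have a generalized Gauss map that misses a point of $\mathbf{RP}^2$? The question comes from Yu Kawakami and Mototsugu Watanabe, "The Gauss images of complete minimal surfaces of genus zero of finite total curvature", arXiv:2309.06846 (2023).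

The first guess is **no**. A missed normal line is a pair of antipodal values missed by the Gauss map of the orientable double cover. The basic orientable surface that misses an antipodal pair is the catenoid. We shall see that it resists being folded into a nonorientable surface, and that the simplest nonorientable topology allows no example at all.

Two known facts frame the question. López and Martín: the generalized Gauss map of a nonflat complete nonorientable minimal surface in $\mathbf R^3$ omits at most $2$ points of $\mathbf{RP}^2$, and this bound is attained. Osserman: the Gauss map of a nonflat complete minimal surface of finite total curvature omits at most $3$ values of $\overline{\mathbf C}$. Two missed points of $\mathbf{RP}^2$ would be four missed values of $\overline{\mathbf C}$, so in the nonorientable case with finite total curvature at most $1$ point is omitted. The question is whether $1$ occurs.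

## 2. Weierstrass data and the antiholomorphic involution

**Weierstrass data.** A conformal minimal immersion $X\colon\Sigma\to\mathbf R^3$ of an orientable Riemann surface is, up to translation, $X=\mathrm{Re}\int(\phi_1,\phi_2,\phi_3)$ with
$$\phi_1=\tfrac12(1-g^2)\,h\,dz,\qquad \phi_2=\tfrac{\mathrm i}{2}(1+g^2)\,h\,dz,\qquad \phi_3=g\,h\,dz. \tag{1}$$
Here $g$ is meromorphic on $\Sigma$ (the Gauss map followed by stereographic projection) and $h\,dz$ is a holomorphic $1$-form. Conversely, $(g,h\,dz)$ defines such an immersion if the $\phi_i$ are holomorphic without common zero and $\mathrm{Re}\int_\gamma\phi_i=0$ for every closed curve $\gamma$ and every $i$. The induced metric is $ds=\tfrac12(1+|g|^2)|h||dz|$.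

**Finite total curvature.** For complete surfaces we use the theorems of Huber and Osserman: if the total curvature is finite, then $\Sigma=\overline\Sigma\setminus\{\text{finitely many points}\}$ with $\overline\Sigma$ a compact Riemann surface, and $g$ and the $\phi_i$ extend meromorphically to $\overline\Sigma$. The removed points are called punctures. The total curvature is $-4\pi\deg g$.

**The involution.** Let $\widehat X\colon\widehat\Sigma\to\mathbf R^3$ be a conformal minimal immersion of a nonorientable Riemann surface, $\pi\colon\Sigma\to\widehat\Sigma$ the orientable double cover, $X=\widehat X\circ\pi$, and $I$ the antiholomorphic deck transformation of order two. Then $I^*\phi_i=\overline{\phi_i}$ for all $i$, or equivalently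
$$g\circ I=-\frac1{\bar g},\qquad I^*(h\,dz)=-\overline{g^2h\,dz}. \tag{2}$$
The equivalence is short. From (1), $\phi_1-\mathrm i\phi_2=h\,dz$ and $\phi_1+\mathrm i\phi_2=-g^2h\,dz$. If $I^*\phi_i=\overline{\phi_i}$, then $I^*(h\,dz)=\overline{\phi_1}-\mathrm i\overline{\phi_2}=\overline{\phi_1+\mathrm i\phi_2}=-\overline{g^2h\,dz}$, and dividing $I^*\phi_3=\overline{g\,h\,dz}$ by this gives $g\circ I=-1/\bar g$. The reverse computation uses the same identities.

Conversely, let $(g,h\,dz)$ be the Weierstrass data of an orientable minimal surface $X$ on $\Sigma$, and let $I$ be an antiholomorphic involution of $\Sigma$ without fixed points satisfying (2). Then $X$ descends to a nonorientable minimal surface $\widehat X\colon\Sigma/\langle I\rangle\to\mathbf R^3$. Indeed $d(X\circ I)=\mathrm{Re}\,\overline{\phi}=dX$, so $X\circ I=X+c$; applying this twice gives $2c=0$, so $X\circ I=X$.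

**Generalized Gauss map.** Let $I_0(z)=-1/\bar z$ be the antipodal map of $\overline{\mathbf C}$ and $\pi_0\colon\overline{\mathbf C}\to\mathbf{RP}^2=\overline{\mathbf C}/\langle I_0\rangle$. Since $g\circ I=I_0\circ g$, there is a map $\hat g\colon\widehat\Sigma\to\mathbf{RP}^2$ with $\hat g\circ\pi=\pi_0\circ g$. It omits $\pi_0(c)$ exactly when $g$ omits both $c$ and $-1/\bar c$.

A nonorientable minimal surface is never flat: a constant $g=c$ would need $|c|^2=-1$.

**Example.** On $\mathbf C\setminus\{0\}$ with $I(z)=-1/\bar z$ take
$$g=\frac{z^2(z+1)}{z-1},\qquad h\,dz=\mathrm i\,\frac{(z-1)^2}{z^4}\,dz .$$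
Then $g\circ I=\frac{1}{\bar z^2}\cdot\frac{\bar z-1}{-(\bar z+1)}=-1/\bar g$, and $I^*(h\,dz)=\mathrm i(1+\bar z)^2d\bar z=-\overline{g^2h\,dz}$, because $g^2h\,dz=\mathrm i(z+1)^2dz$. The forms $h\,dz=\mathrm i(z^{-2}-2z^{-3}+z^{-4})dz$, $g\,h\,dz=\mathrm i(1-z^{-2})dz$ and $g^2h\,dz$ have no residue at $0$, so there are no periods. The double zero of $h\,dz$ at $z=1$ matches the simple pole of $g$, so $X$ is an immersion. At $0$ the form $h\,dz$ has a pole of order $4$, and so has $g^2h\,dz$ at $\infty$, so the metric is complete. This is a complete nonorientable minimal surface on $\mathbf{RP}^2$ minus a point. What does $\hat g$ omit? Nothing: $g(-1)=0$, $g(1)=\infty$, and for $c\ne0,\infty$ the cubic $z^2(z+1)-c(z-1)$ is nonzero at $z=0$ and at $z=1$, so it has a root in $\mathbf C\setminus\{0\}$ where $g=c$.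

## 3. The catenoid, and $\mathbf{RP}^2$ minus one point

Suppose $\hat g$ omits a point. A rotation of $\mathbf R^3$ multiplies $(\phi_1,\phi_2,\phi_3)$ by a real orthogonal matrix, so it keeps $I^*\phi_i=\overline{\phi_i}$; it moves the values of the Gauss map by the same rotation. So we may assume that **$g$ omits $0$ and $\infty$ on $\Sigma$**. Put $\omega=\phi_3=g\,h\,dz$. Since $h\,dz$ can vanish only at poles of $g$ (otherwise the $\phi_i$ would have a common zero), $\omega$ has no zeros on $\Sigma$. We use $(g,\omega)$ as the data from now on, with $h\,dz=\omega/g$. Relations (2) become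
$$g\circ I=-1/\bar g,\qquad I^*\omega=\overline\omega, \tag{3}$$
since $I^*(\omega/g)=\overline\omega\cdot(-\bar g)=-\overline{g\omega}$. The metric is $\tfrac12(|g|+|g|^{-1})|\omega|$.

**The catenoid.** Here $\Sigma=\mathbf C\setminus\{0\}$, $g=z$, $\omega=dz/z$. With $I(z)=-1/\bar z$ we do get $g\circ I=-1/\bar g$. But $I^*(dz/z)=-d\bar z/\bar z=-\overline\omega$: the sign is wrong. Replacing $\omega$ by $\mathrm i\,dz/z$ repairs the sign and produces the real period $\mathrm{Re}(2\pi\mathrm i\cdot\mathrm i)=-2\pi\neq0$ of $\phi_3$.

**One end on the projective plane.** The same conflict rules out every surface of this topology. Let $\widehat\Sigma$ be $\mathbf{RP}^2$ minus a point, complete of finite total curvature, with $g$ omitting $0,\infty$. Then $\overline\Sigma=\overline{\mathbf C}$ with two punctures, and $I$ extends to $\overline{\mathbf C}$. A puncture $x$ cannot be fixed by $I$, for then $g(x)=-1/\overline{g(x)}$ by continuity. So $I$ swaps the punctures. Put them at $0$ and $\infty$; then $I(z)=c/\bar z$. From $I^2=\mathrm{id}$ the number $c$ is real, and the absence of fixed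 points gives $c<0$. After scaling $z$, $I(z)=-1/\bar z$.

Now $\omega$ has no zeros or poles on $\mathbf C\setminus\{0\}$, so $\omega=\mu z^m\,dz$. By (3), $\mathrm{ord}_0\,\omega=\mathrm{ord}_\infty\,\omega$; these orders add up to $-2$, so $m=-1$. Then $I^*\omega=-\mu\,d\bar z/\bar z$ must equal $\bar\mu\,d\bar z/\bar z$, so $\mu$ is imaginary and nonzero. The real period of $\phi_3$ around $0$ is $\mathrm{Re}(2\pi\mathrm i\mu)=\pm2\pi|\mu|\ne0$. No such surface exists.

So the guess survives its simplest test. In this case the obstruction is in $\phi_3$ alone. With more punctures we can make $\omega$ exact, and then the other two coordinates decide.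

## 4. Residues at pairs of antipodal punctures

We first put the period condition into a form that shows the role of $I$. Let $(g,\omega)$ satisfy (3), with $g$ and $\omega$ free of zeros and poles on $\Sigma$, and let $\omega$ be exact. For a closed curve $\gamma\subset\Sigma$ put $a=\int_\gamma\omega/g$ and $B=\int_\gamma g\omega$. Since $\phi_1=\frac12(\omega/g-g\omega)$ and $\phi_2=\frac{\mathrm i}2(\omega/g+g\omega)$, the real periods vanish if and only if $\mathrm{Re}(a-B)=0$ and $\mathrm{Im}(a+B)=0$, that is, $B=\bar a$. On the other hand $I^*(g\omega)=-\bar g^{-1}\,\overline\omega=-\overline{\omega/g}$, so $\int_{I\gamma}g\omega=\int_\gamma I^*(g\omega)=-\bar a$. Hence $X$ is single-valued if and only if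
$$\int_\gamma g\omega+\int_{I\gamma}g\omega=0\qquad\text{for all closed curves }\gamma\subset\Sigma. \tag{4}$$

Only one form, $g\omega$, is left. If $\overline\Sigma=\overline{\mathbf C}$, then $H_1(\Sigma)$ is generated by small positive circles $c_x$ around the punctures. As $I$ reverses orientation, $I(c_x)$ is homologous to $-c_{I(x)}$, and (4) says
$$\mathrm{Res}_x(g\omega)=\mathrm{Res}_{I(x)}(g\omega)\quad\text{for every puncture }x .$$

**A trial with four punctures.** Take punctures $0,\infty,1,-1$, $I(z)=-1/\bar z$, $k\ge3$ odd, and
$$g=z^k,\qquad \omega=\frac{\mathrm i z\,dz}{(z^2-1)^2}=d\left[\frac{-\mathrm i}{2(z^2-1)}\right].$$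
Check: $g\circ I=-1/\bar g$ because $k$ is odd, and $I^*\omega=\mathrm i\cdot\frac{-1}{\bar z}\cdot\frac{1}{(\bar z^{-2}-1)^2}\cdot\frac{d\bar z}{\bar z^2}=\frac{-\mathrm i\bar z\,d\bar z}{(\bar z^2-1)^2}=\overline\omega$. The form $\omega$ has simple zeros at $0$ and $\infty$ and double poles at $\pm1$. So $\omega/g$ has order $1-k\le-2$ at $0$, $g\omega$ has the same order at $\infty$, and the metric is complete. Everything holds except possibly (4). Now $g\omega=\mathrm i z^{k+1}(z^2-1)^{-2}dz$, and
$$\mathrm{Res}_{1}(g\omega)=\mathrm i\,\frac{d}{dz}\Big[\frac{z^{k+1}}{(z+1)^2}\Big]_{z=1}=\mathrm i\Big(\frac{k+1}4-\frac14\Big)=\frac{\mathrm i k}4 .$$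
The substitution $z\mapsto-z$ changes the sign of $g\omega$, so $\mathrm{Res}_{-1}(g\omega)=-\mathrm i k/4$. We need the two residues to be equal; they are opposite and nonzero. The trial fails for every $k$, and at exactly this point: $I$ has no fixed points, so residues at *different* points have to be compared, and here the symmetry of the form sets them to opposite values.

## 5. Passing to a quotient sphere on which $I$ becomes a reflection

The failure tells us what to want. If $g\omega$ is the pullback of a form by a double cover that identifies $x$ with $I(x)$, then the residues at $x$ and $I(x)$ agree automatically.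

Work on the $s$-sphere with $I(s)=-1/\bar s$, and let $w=s^2$. Then $I$ covers the reflection $w\mapsto1/\bar w$, which fixes the whole circle $|w|=1$. For instance $I$ swaps $\mathrm i$ and $-\mathrm i$, and both lie over $w=-1$. A meromorphic form is pulled back from the $w$-sphere when it is $R(s^2)\,s\,ds=\frac12R(w)\,dw$, that is, when it is invariant under $s\mapsto-s$. In the trial above $g\omega$ had the wrong parity.

Let $g=s^b\,u$ with $u$ a function of $w$ satisfying $u\circ I=1/\bar u$. Then $g\circ I=(-1)^b/\bar g$, so $b$ must be odd. For $g\omega$ to be even we need $\omega=dF$ with $F$ odd. If moreover $F$ has real coefficients and $F(1/s)=-F(s)$, then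
$$F\circ I=F(-1/\bar s)=-F(1/\bar s)=F(\bar s)=\overline F,$$
so $I^*\omega=\overline\omega$. A function of this kind, with poles only at $\pm\mathrm i$, is
$$F=\frac{s^{b-2}(1-s^2)}{(1+s^2)^{b-1}},\qquad b\ge3\text{ odd}.$$
Indeed $F(-s)=-F(s)$ because $b$ is odd, and
$$F(1/s)=\frac{s^{-b}(s^2-1)}{s^{-2(b-1)}(1+s^2)^{b-1}}=\frac{s^{b-2}(s^2-1)}{(1+s^2)^{b-1}}=-F(s).$$
Its derivative is $s^{b-3}(1+s^2)^{-b}$ times
$$(b-2)(1-s^4)-2s^2(1+s^2)-2(b-1)s^2(1-s^2)=(b-2)-2bs^2+(b-2)s^4 .$$
Let $A>1$ be defined by $A+\frac1A=\frac{2b}{b-2}$; this is possible since $\frac{2b}{b-2}>2$. Then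
$$\omega=dF=(b-2)\,\frac{s^{b-3}(s^2-A)(s^2-\frac1A)}{(1+s^2)^b}\,ds. \tag{5}$$

With $u=1$ the data $(s^b,\omega)$ are not good enough: $\omega$ has zeros at $s^2=A$ and $s^2=1/A$, where $g$ has neither a zero nor a pole. Kept, these points are branch points of $X$; removed, they make the metric incomplete. So $u$ must have zeros or poles there. The natural function with this divisor is
$$V=\frac{1-Aw}{w-A},\qquad\text{equivalently}\qquad w=\frac{1+AV}{A+V}. \tag{6}$$
It satisfies $V\circ I=\frac{1-A/\bar w}{1/\bar w-A}=\frac{\bar w-A}{1-A\bar w}=1/\bar V$, as required of $u$.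

## 6. The residue at $s=\infty$, and why genus zero fails in this family

We compute $g\omega$ in terms of $V$ for any $g=s^bu$. Since $s^{2b-3}ds=\frac12w^{b-2}dw$,
$$g\omega=\tfrac{b-2}2\,u\,w^{b-2}(w-A)(w-\tfrac1A)(1+w)^{-b}\,dw .$$
From (6),
$$w-A=\frac{1-A^2}{A+V},\quad w-\frac1A=\frac{(A^2-1)V}{A(A+V)},\quad 1+w=\frac{(1+A)(1+V)}{A+V},\quad dw=\frac{(A^2-1)\,dV}{(A+V)^2}.$$
The total exponent of $A+V$ is $-(b-2)-1-1+b-2=-2$, so with a constant $C\ne0$
$$g\omega=C\,u\,\frac{V(1+AV)^{b-2}}{(A+V)^2(1+V)^b}\,dV. \tag{7}$$
The points with $s=\infty$ have $V=-A$, those with $s=0$ have $V=-1/A$, and those with $s=\pm\mathrm i$ have $V=-1$. At $s=\infty$ we see a double pole, and its residue matters: $I$ sends $s=\infty$ to $s=0$, where $g\omega$ is holomorphic, so (4) forces the residue at $s=\infty$ to vanish.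

**Lemma 1.** Let $\kappa>0$ be real, and let $V^{\kappa}$ be any branch near $V=-A$. The residue at $V=-A$ of $V^{\kappa+1}(1+AV)^{b-2}(A+V)^{-2}(1+V)^{-b}\,dV$ vanishes if and only if
$$\kappa=\frac{b^2}{4\sqrt{b-1}} . \tag{8}$$

*Proof.* Write the form as $G(V)(A+V)^{-2}dV$; the residue is $G'(-A)$. Since $A\neq1$, $G(-A)\ne0$, so the residue vanishes if and only if the logarithmic derivative of $G$ does:
$$\Big[\frac{\kappa+1}{V}+\frac{(b-2)A}{1+AV}-\frac b{1+V}\Big]_{V=-A}=-\frac{\kappa+1}A-\frac{(b-2)A}{A^2-1}+\frac b{A-1}=0,$$
that is, $\kappa+1=\frac{bA}{A-1}-\frac{(b-2)A^2}{A^2-1}$. Hence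
$$\kappa=\frac{bA(A+1)-(b-2)A^2-(A^2-1)}{A^2-1}=\frac{A^2+bA+1}{A^2-1}=\frac{(A+\frac1A)+b}{A-\frac1A}.$$
Now $A+\frac1A+b=\frac{2b}{b-2}+b=\frac{b^2}{b-2}$ and $(A-\frac1A)^2=\frac{4b^2}{(b-2)^2}-4=\frac{16(b-1)}{(b-2)^2}$. As $A>1$, $A-\frac1A=\frac{4\sqrt{b-1}}{b-2}$, and (8) follows. $\square$

**Lemma 2.** Let $b\ge3$ be odd. If the number in (8) is rational, then $b=4j^2+1$ for an integer $j\ge1$, and it equals $(4j^2+1)^2/(8j)$. It is never an integer.

*Proof.* If it is rational, so is $\sqrt{b-1}$, hence $b-1=\ell^2$ with $\ell\ge1$ an integer. As $b$ is odd, $\ell=2j$ is even. The value $\frac{(4j^2+1)^2}{8j}$ is an odd integer divided by an even integer, so it is not an integer. $\square$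

**The case $u=V^q$.** This is the obvious choice on the $s$-sphere, with $q\ge1$ an integer. By (7), $g\omega$ is $C$ times the pullback by $s\mapsto V$ of the form in Lemma 1 with $\kappa=q$. This map has local degree two at $s=\infty$, which doubles the residue. So (4) requires $q=b^2/(4\sqrt{b-1})$, and by Lemma 2 no integer satisfies this. The equation wants a *fractional* power of $V$. We therefore pass to a surface on which $V$ has an $N$-th root $v$ and put $u=v^q$, so that $\kappa=q/N$. This raises the genus, so (4) has to be checked on many new cycles. The double cover onto the $v$-sphere will take care of all of them at once.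

## 7. The family and the statements

Let $b\ge3$ be odd, let $N,q\ge1$ be integers, and let $A>1$ be defined by $A+\frac1A=\frac{2b}{b-2}$. Let $\overline\Sigma$ be the compact Riemann surface of
$$s^2=\frac{1+Av^N}{A+v^N},$$
and put
$$g=s^bv^q,\qquad F=\frac{s^{b-2}(1-s^2)}{(1+s^2)^{b-1}},\qquad \omega=dF,\qquad h\,dz=\omega/g\quad(\text{so }\phi_3=\omega),$$
$$E=\{s\in\{0,\infty,\mathrm i,-\mathrm i\}\}\cup\{v\in\{0,\infty\}\},\qquad\Sigma=\overline\Sigma\setminus E,\qquad I(s,v)=\Big(-\frac1{\bar s},\frac1{\bar v}\Big).$$

**Theorem 1.** For every integer $j\ge1$ take $b=4j^2+1$, $N=8j$, $q=b^2$ (then $A=\frac{2j+1}{2j-1}$). Then $(g,h\,dz)$ and $I$ define a complete nonorientable minimal surface $\widehat X_j\colon\Sigma/\langle I\rangle\to\mathbf R^3$ of finite total curvature whose generalized Gauss map omits exactly one point of $\mathbf{RP}^2$. The underlying surface is a closed nonorientable surface of Euler characteristic $2-8j$ minus $16j+2$ points. The total curvature is $-2\pi(8jb+2b^2)$. For $j=1$ this is $\chi=-6$, $18$ ends, total curvature $-180\pi$.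

Consequently the bound "at most $1$" is sharp, and it is attained by infinitely many pairwise non-homeomorphic surfaces.

**Theorem 2.** For odd $b\ge3$ and $N,q\ge1$, the data above define a single-valued map $X=\mathrm{Re}\int(\phi_1,\phi_2,\phi_3)$ on $\Sigma$ if and only if
$$\frac qN=\frac{b^2}{4\sqrt{b-1}} . \tag{9}$$
This forces $b=4j^2+1$ and $q/N=(4j^2+1)^2/(8j)$. In every such case one gets a complete nonorientable surface of finite total curvature whose generalized Gauss map omits exactly one point.

**Proposition 3.** Let $\widehat X$ be any complete nonorientable minimal surface of finite total curvature whose generalized Gauss map omits a point. Let $r$ be its number of ends, $\gamma$ the genus of the compactified double cover, and $d=\deg g$. Then $d\ge2r+\gamma-1$.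

So the first guess is wrong. The simplest example here, $j=1$, is
$$s^2=\frac{1+3v^8}{3+v^8},\qquad g=s^5v^{25},\qquad \phi_3=d\left[\frac{s^3(1-s^2)}{(1+s^2)^4}\right].$$
No classification of all examples is claimed.

## 8. Proof of Theorems 1 and 2

Write $V=v^N$ and $w=s^2=\frac{1+AV}{A+V}$; formulas (5), (6) and (7), the last with $u=v^q$, hold on $\overline\Sigma$.

**Step 1: the surface $\overline\Sigma$ and its two projections.** We need the genus, and local coordinates at the points of $E$.

The curve $\{s^2(A+v^N)=1+Av^N\}$ in $\overline{\mathbf C}\times\overline{\mathbf C}$ is smooth. For finite $s,v$ we have $A+V\neq0$ on the curve, since otherwise $1+AV=1-A^2\ne0$. The $s$-derivative $2s(A+V)$ of the equation is nonzero unless $s=0$. At $s=0$ we have $V=-1/A$, so $v\ne0$, and the $v$-derivative $Nv^{N-1}(s^2-A)$ is nonzero. At $s=\infty$ put $t=1/s$: the equation is $A+V=t^2(1+AV)$, at $t=0$ we have $V=-A$, and the $v$-derivative is $Nv^{N-1}\ne0$. At $v=\infty$ put $y=1/v$: the equation is $s^2(Ay^N+1)=y^N+A$, at $y=0$ we have $s^2=A$, and the $s$-derivative is $2s\ne0$. So $\overline\Sigma$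 is this curve, and a point of it is a pair $(s,v)$.

The map $p=v\colon\overline\Sigma\to\overline{\mathbf C}$ has degree $2$. It is branched exactly at the $N$ simple zeros ($V=-1/A$) and the $N$ simple poles ($V=-A$) of $w$, which are distinct since $A\ne1$. A disconnected double cover of the sphere would be unbranched, so $\overline\Sigma$ is connected. By Riemann–Hurwitz its Euler characteristic is $2\cdot2-2N$, so the genus is $N-1$.

At the branch points $s$, respectively $1/s$, is a local coordinate, so $s$ has $N$ simple zeros, and $s\colon\overline\Sigma\to\overline{\mathbf C}$ has degree $N$. Over $v=0$ there are two points, $s=\pm A^{-1/2}$, with local coordinate $v$. As $w-\frac1A=\frac{(A^2-1)V}{A(A+V)}$, the function $s-s_0$ vanishes there to order $N$. Likewise over $v=\infty$ there are two points, $s=\pm A^{1/2}$, with local coordinate $1/v$, and $w-A=\frac{1-A^2}{A+V}$ shows order $N$ again. These four points contribute $4(N-1)$ to the ramification of $s$. By Riemann–Hurwitz the total is $2(N-1)-2+2N=4(N-1)$, so $s$ is unramified elsewhere. In particular there are $N$ points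 over each of $s=0,\infty,\mathrm i,-\mathrm i$, and
$$s=0\Leftrightarrow V=-\tfrac1A,\qquad s=\infty\Leftrightarrow V=-A,\qquad s=\pm\mathrm i\Leftrightarrow V=-1 .$$
Hence $|E|=4N+4$.

**Step 2: orders of $g$ and $\omega$.** We check that all zeros and poles lie in $E$. The claim is this table.

| points | $\mathrm{ord}\ g$ | $\mathrm{ord}\ \omega$ |
|---|---|---|
| $s=0$ | $b$ | $b-3$ |
| $s=\infty$ | $-b$ | $b-3$ |
| $s=\pm\mathrm i$ | $0$ | $-b$ |
| $v=0$ | $q$ | $2N-1$ |
| $v=\infty$ | $-q$ | $2N-1$ |
| all other points | $0$ | $0$ |

The column for $g=s^bv^q$ is clear, since $v\ne0,\infty$ where $s\in\{0,\infty,\pm\mathrm i\}$, and $s\neq0,\infty$ where $v\in\{0,\infty\}$. For $\omega$, use (5). Where $s$ is unramified the orders are those on the $s$-sphere: $b-3$ at $0$; the same at $\infty$ because $F(1/s)=-F(s)$; and $-b$ at $\pm\mathrm i$, where $(s^2-A)(s^2-\frac1A)=(1+A)(1+\frac1A)\ne0$. At $v=0$ and $v=\infty$, $\omega$ is a nonvanishing function times $(s-s_0)\,ds$ with $s-s_0$ of order $N$, which gives $N+(N-1)$. As a check, the orders of $\omega$ add up to $2N(b-3)-2Nb+4(2N-1)=2N-4=2(N-1)-2$.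

So on $\Sigma$ both $g$ and $h\,dz=\omega/g$ are holomorphic without zeros, and the $\phi_i$ have no common zero there.

**Step 3: the involution.** We check (3). From
$$\frac1{\bar s^2}=\frac{A+\bar v^N}{1+A\bar v^N}=\frac{1+A\bar v^{-N}}{A+\bar v^{-N}}$$
the map $I$ preserves $\overline\Sigma$. It is antiholomorphic, $I^2=\mathrm{id}$ and $I(E)=E$. It has no fixed point because $s=-1/\bar s$ has no solution in $\overline{\mathbf C}$. As $b$ is odd, $g\circ I=(-1/\bar s)^b\,\bar v^{-q}=-1/\bar g$. By Section 5, $F\circ I=\overline F$, so $I^*\omega=\overline\omega$. Thus (3) holds, and with it (2).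

**Step 4: the period problem.** The form $\phi_3=dF$ is exact, and the poles of $F$ (over $s=\pm\mathrm i$) lie in $E$. So the derivation in Section 4 applies: $X$ is single-valued on $\Sigma$ if and only if (4) holds.

**Step 5: $g\omega$ comes from the $v$-sphere.** By (7), $g\omega=p^*\eta$ with
$$\eta=C\,\frac{v^q\,V(1+AV)^{b-2}}{(A+V)^2(1+V)^b}\,dV,\qquad V=v^N,\quad dV=Nv^{N-1}dv,$$
a rational form on the $v$-sphere. Its only possible poles are at $V=-A$ (double), at $V=-1$ and at $v=\infty$. Near a point $v_*$ with $v_*^N=-A$, $V$ is a local coordinate and $v^q$ is a branch of $V^{q/N}$. By Lemma 1 with $\kappa=q/N$, $\mathrm{Res}_{v_*}\eta=0$ if and only if (9) holds.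

**Step 6: (9) is necessary.** Let $Q\in\overline\Sigma$ lie over $s=\infty$, and let $\gamma\subset\Sigma$ be a small positive circle around $Q$. The curve $I\gamma$ surrounds $I(Q)$, which lies over $s=0$; there $g\omega$ has order $2b-3>0$ by the table. So $\int_{I\gamma}g\omega=0$. Since $p$ is branched of order $2$ at $Q$, $\int_\gamma g\omega=2\cdot2\pi\mathrm i\,\mathrm{Res}_{p(Q)}\eta$ with $p(Q)^N=-A$. So (4) forces this residue to vanish, which is (9) by Step 5. As $q/N$ is rational, Lemma 2 gives $b=4j^2+1$ and $q/N=(4j^2+1)^2/(8j)$.

**Step 7: (9) is sufficient.** Assume (9). We show that $\eta$ has residues only at points fixed by the reflection $J(v)=1/\bar v$, and then project all cycles to the $v$-sphere.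

*Residues.* By Step 5 the residues at the points $V=-A$ vanish. At $v=0$ and at $V=-1/A$ the form $\eta$ is holomorphic. At $v=\infty$ we use the rotation $\rho(v)=\zeta v$ with $\zeta=e^{2\pi\mathrm i/N}$. It fixes $V$, so $\rho^*\eta=\zeta^q\eta$. By Lemma 2, $q/N$ is not an integer, so $\zeta^q\ne1$. Residues are invariant under biholomorphic maps and $\rho(\infty)=\infty$, so
$$\mathrm{Res}_\infty\eta=\mathrm{Res}_\infty\rho^*\eta=\zeta^q\,\mathrm{Res}_\infty\eta,$$
hence $\mathrm{Res}_\infty\eta=0$. So $\eta$ has zero residue everywhere except possibly on $R=\{v^N=-1\}$, and every $x\in R$ has $|x|=1$.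

*Cycles.* Since $v\circ I=1/\bar v$, we have $p\circ I=J\circ p$. Let
$$U'=\overline{\mathbf C}\setminus\big(\{0,\infty\}\cup\{v^N\in\{-1,-A,-1/A\}\}\big).$$
It is $J$-invariant ($J$ swaps $0$ with $\infty$ and the level $-A$ with $-1/A$, and preserves the level $-1$), and $p(\Sigma)\subset U'$ by Step 1. The group $H_1(U';\mathbf Z)$ is generated by small positive circles $c_x$ around the removed points $x$. As $J$ reverses orientation, $J(c_x)$ is homologous to $-c_{J(x)}$, so
$$\int_{c_x}\eta+\int_{J(c_x)}\eta=2\pi\mathrm i\,\big(\mathrm{Res}_x\eta-\mathrm{Res}_{J(x)}\eta\big).$$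
If $x\in R$, then $J(x)=x$ because $|x|=1$, and the right side is $0$, whatever the residue is. If $x\notin R$, then $J(x)\notin R$, and both residues are $0$. The left side is additive in the homology class, so $\int_\delta\eta+\int_{J\delta}\eta=0$ for every closed curve $\delta\subset U'$. For a closed curve $\gamma\subset\Sigma$ take $\delta=p(\gamma)$; then $J\delta=p(I\gamma)$, and
$$\int_\gamma g\omega+\int_{I\gamma}g\omega=\int_\delta\eta+\int_{J\delta}\eta=0 .$$
This is (4), so $X$ is well defined on $\Sigma$.

*The values of Theorem 1.* For $b=4j^2+1$ we have $(2j+1)^2+(2j-1)^2=8j^2+2=2b$ and $(2j+1)(2j-1)=4j^2-1=b-2$. So $\frac{2j+1}{2j-1}>1$ satisfies the equation defining $A$. And $N=8j$, $q=b^2$ give $q/N=(4j^2+1)^2/(8j)$, which is (9).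

**Step 8: geometry and topology.** Assume (9); then $b\ge5$. We collect the remaining claims.

*Completeness.* The metric is $\frac12(|g|+|g|^{-1})|\omega|$. Near each point of $E$ one of $\omega/g$, $\omega$, $g\omega$ has a pole of order at least $2$ and bounds the metric below up to a constant:

* at $s=0$, $\omega/g$ has order $(b-3)-b=-3$, and at $s=\infty$, $g\omega$ has order $-3$;
* at $s=\pm\mathrm i$, $\omega$ has order $-b\le-5$, and $g$ is finite and nonzero;
* at $v=0$, $\omega/g$ has order $2N-1-q$, and at $v=\infty$, $g\omega$ has order $2N-1-q$.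

For the last line, $t\mapsto t^2/(4\sqrt{t-1})$ has logarithmic derivative $\frac2t-\frac1{2(t-1)}$, which is positive for $t>\frac43$. So $q/N\ge\frac{25}{8}>2$, the value at $t=5$, and $2N-1-q\le-2$. Hence near each point of $E$, in a local coordinate $\zeta$ centered there, the metric is at least $c\,|\zeta|^{-2}|d\zeta|$ with $c>0$. A path in $\Sigma$ that leaves every compact set eventually stays in a single such punctured disc with $\zeta\to0$, and its length is at least $c\int|\zeta|^{-2}\,\big|d|\zeta|\big|=\infty$. So $\Sigma$ is complete. The quotient is complete too, because a path in $\Sigma/\langle I\rangle$ that leaves every compact set lifts to one in $\Sigma$ of the same length.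

*Nonorientability.* By Steps 2 and 7, $X$ is a conformal minimal immersion with Weierstrass data $(g,h\,dz)$. By Step 3, $I$ is an antiholomorphic involution of the connected surface $\Sigma$, without fixed points, satisfying (2). So $\widehat X\colon\Sigma/\langle I\rangle\to\mathbf R^3$ is a nonorientable minimal surface. It is nonflat since $g$ is not constant.

*Total curvature.* $g$ is meromorphic on $\overline\Sigma$. Its zeros are at the $N$ points $s=0$ (order $b$) and the two points $v=0$ (order $q$), so $\deg g=Nb+2q$. The total curvature of $X$ is $-4\pi\deg g$, and that of $\widehat X$ is half of it, $-2\pi(Nb+2q)$.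

*Omitted point.* On $\Sigma$ the function $g$ omits $0$ and $\infty$, and $\pi_0^{-1}(\pi_0(0))=\{0,\infty\}$. So $\hat g$ omits $\pi_0(0)$. By the consequence of Osserman's theorem in Section 1 it omits at most one point, so exactly one.

*Topology.* $\overline\Sigma/\langle I\rangle$ is a closed nonorientable surface with Euler characteristic $\frac12\big(2-2(N-1)\big)=2-N$, and $|E|/2=2N+2$ points are removed from it. For $N=8j$, $q=b^2$ this gives $2-8j$, $16j+2$ ends and total curvature $-2\pi(8jb+2b^2)$. For $j=1$: $b=5$, $\chi=-6$, $18$ ends, $-2\pi(40+50)=-180\pi$. The number of ends is a topological invariant, and so is the Euler characteristic of the end compactification; they differ for different $j$, so the surfaces are pairwise non-homeomorphic. This proves Theorems 1 and 2. $\blacksquare$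

**Remark.** In (9), $8j\,q=N(4j^2+1)^2$, and $8j$ is coprime to $4j^2+1$. So $8j$ divides $N$, and the solutions are exactly $N=8jk$, $q=kb^2$ with $k\ge1$. Theorem 1 is the case $k=1$.

## 9. A lower bound for the degree of any example

Proposition 3 concerns every example. The idea is that completeness without periods forces a pole of order at least $2$ in $(\phi_1,\phi_2,\phi_3)$ at each end; we then count the zeros and poles of $\omega$.

**Step 1: normalization.** By Huber and Osserman, $\Sigma$ is a compact surface $\overline\Sigma$ of genus $\gamma$ minus finitely many punctures, and $g$ and the $\phi_i$ extend meromorphically. The involution $I$ extends to $\overline\Sigma$ and fixes no puncture, by the continuity argument in Section 3. So the $r$ ends of $\widehat\Sigma$ correspond to $2r$ punctures. After a rotation of $\mathbf R^3$, $g$ omits $0$ and $\infty$ on $\Sigma$, and then $\omega=\phi_3$ has no zeros or poles on $\Sigma$.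

**Step 2: the local inequality.** At a puncture $x$ put $m_x=\mathrm{ord}_x\,\omega$ and $k_x=\mathrm{ord}_x\,g$. We show $m_x\le|k_x|-2$. The forms $\phi_1,\phi_2$ span the same space as $\omega/g$ and $g\omega$, whose orders are $m_x-k_x$ and $m_x+k_x$. So the minimum of the orders of $\phi_1,\phi_2,\phi_3$ at $x$ is $m_x-|k_x|$. If it were at least $0$, the metric would be bounded near $x$, and a straight segment to $x$ in a local coordinate would have finite length, against completeness. So it is at most $-1$.

Suppose it is $-1$. Then the residue vector $\alpha\in\mathbf C^3$ of $(\phi_1,\phi_2,\phi_3)$ at $x$ is nonzero. From $\phi_1^2+\phi_2^2+\phi_3^2=0$, comparing the coefficients of $\zeta^{-2}$, we get $\sum_i\alpha_i^2=0$. The real periods around $x$ vanish, so $\mathrm{Re}(2\pi\mathrm i\,\alpha)=0$ and $\alpha$ is real. A real vector with $\sum_i\alpha_i^2=0$ is zero, a contradiction. So $m_x-|k_x|\le-2$.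

**Step 3: counting.** All zeros and poles of $g$ are punctures, and there are $d$ of each with multiplicity, so $\sum_x|k_x|=2d$. All zeros and poles of $\omega$ are punctures, and the degree of a meromorphic $1$-form on $\overline\Sigma$ is $2\gamma-2$. Summing over the $2r$ punctures,
$$2\gamma-2=\sum_xm_x\le\sum_x\big(|k_x|-2\big)=2d-4r,$$
that is, $d\ge2r+\gamma-1$. $\blacksquare$

For the surface with $j=1$ we have $r=18$, $\gamma=N-1=7$ and $d=90$, and the inequality reads $90\ge42$.
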